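# A separable, sequentially compact, regular $\mathbb R$-rigid space in ZFC

## 1. The existence theorem for separable sequentially compact $\mathbb R$-rigid spaces

**Main Theorem (ZFC).** There is a topological space $Y$ with more than one point such that $Y$ is $T_3$, separable and sequentially compact, and every continuous function $Y\to\mathbb R$ is constant.

Here is what the words mean. A space is **$T_3$** (we also say *regular*) if it is $T_1$ and every point and every closed set not containing it have disjoint open neighbourhoods; such a space is Hausdorff. It is **separable** if it has a countable dense subset. It is **sequentially compact** if every sequence in it has a convergent subsequence. A $T_3$ space with more than one point on which every continuous real-valued function is constant is called **$\mathbb R$-rigid**. So the theorem says: ZFC alone proves that there is a separable, sequentially compact, regular $\mathbb R$-rigid space.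

The question whether this is so comes from Serhii Bardyla and Lyubomyr Zdomskyy, "On regular separable countably compact $\mathbb{R}$-rigid spaces", arXiv:2007.12171 (2020). The background is this: in ZFC there is a regular separable totally countably compact $\mathbb R$-rigid space, and consistently there is a regular separable first-countable countably compact one.

Two examples fix the ideas.

* *Rigidity is cheap without separation.* Give $\omega=\{0,1,2,\dots\}$ the cofinite topology. Any two nonempty open sets meet, so a continuous real function cannot take two values. The space is $T_1$ and countable, and it is sequentially compact, because a sequence has a constant subsequence or an injective one, and an injective sequence converges to every point. It has everything we ask for except that it is not Hausdorff.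
* *Sequentially compact does not mean compact.* In $\omega_1$ with the order topology every sequence has a nondecreasing subsequence, which converges to its supremum. But $\omega_1$ is covered by its open initial segments $[0,\alpha]$, and no finitely many of them suffice.

The theorem splits into two.

**Theorem 1 (ZFC).** There is a separable sequentially compact $T_3$ space $T$ with points $0\ne1$ such that $f(0)=f(1)$ for every continuous $f:T\to\mathbb R$.

**Theorem 2.** Let $T$ be a $T_3$ space with points $0\ne1$ such that $f(0)=f(1)$ for all continuous $f:T\to\mathbb R$. Then there is a $T_3$ $\mathbb R$-rigid space $Y$ with more than one point such that $Y$ is a continuous image of a closed subspace of $T^\omega$, and $Y$ is separable if $T$ is.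

Powers carry the product topology. We use freely that countable products, closed subspaces and continuous images of sequentially compact spaces are sequentially compact (for products, diagonalize; for images, lift the sequence), that products and subspaces of $T_3$ spaces are $T_3$, and that countable products and continuous images of separable spaces are separable. Regularity is used in this form: if $x\in G$ with $G$ open, there is an open $V$ with $x\in V\subset\overline V\subset G$.

**Proof of the Main Theorem from Theorems 1 and 2.** Take $T$ from Theorem 1 and $Y$ from Theorem 2. Then $T^\omega$ is sequentially compact, hence so is each of its closed subspaces, hence so is $Y$. The other properties are listed in Theorem 2. $\blacksquare$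

So one pair of points that no real function can tell apart is enough. The first half of the lecture makes such a pair; the second half spreads the defect over a whole space.

## 2. Where such a space cannot be found

If a $T_1$ space with two distinct points $p,q$ is normal, Urysohn's lemma gives a continuous $f$ with $f(p)=0$, $f(q)=1$. So an $\mathbb R$-rigid $T_3$ space is not normal. This excludes all metrizable spaces, all compact Hausdorff spaces, and all countable regular spaces, since a countable space is Lindelöf and a regular Lindelöf space is normal. More generally, no Tychonoff space with two points is $\mathbb R$-rigid, and so no locally compact Hausdorff space with two points is.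

An $\mathbb R$-rigid space is also connected, because the indicator function of a clopen set is continuous. In particular it has no isolated point: an isolated point of a $T_1$ space with more than one point gives a proper nonempty clopen set.

The compact case also limits what could be asked beyond the Main Theorem. A space is **$\omega$-bounded** if closures of countable sets are compact; for instance $\omega_1$ is $\omega$-bounded, since a countable subset lies in some compact $[0,\alpha]$. One cannot replace "sequentially compact" by "$\omega$-bounded" in the Main Theorem: a separable $\omega$-bounded Hausdorff space is the closure of a countable set, so it is compact Hausdorff, hence Tychonoff, hence not $\mathbb R$-rigid if it has more than one point.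

## 3. The plank $\omega_1\times(\omega_1+1)$

Forget separability for a moment. The ordinal $\omega_1$ provides two closed sets that real functions cannot separate. We prove the fact at once for the cardinals needed later.

**Lemma 3.** Let $\kappa$ be a regular uncountable cardinal with the order topology. Every continuous $g:\kappa\to\mathbb R$ is eventually constant.

**Proof.** Suppose that for some $n\ge1$ and every $\alpha<\kappa$ there are $\xi,\eta\ge\alpha$ with $|g(\xi)-g(\eta)|>1/n$. Recursively choose $\alpha_0<\alpha_1<\cdots$ and such pairs $\xi_i,\eta_i\in[\alpha_i,\alpha_{i+1})$. As $\kappa$ is regular and uncountable, $\alpha=\sup_i\alpha_i<\kappa$. Both $(\xi_i)$ and $(\eta_i)$ converge to $\alpha$, so $g(\xi_i)-g(\eta_i)\to0$, a contradiction. Hence for each $n\geq 1$ there is $\alpha_n<\kappa$ such that $|g(\xi)-g(\eta)|\le1/n$ for all $\xi,\eta\ge\alpha_n$. Beyond $\sup_n\alpha_n<\kappa$ the function $g$ is constant. $\blacksquare$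

**Lemma 4.** Let $\kappa$ be as in Lemma 3 and let $f:\kappa\times(\kappa+1)\to\mathbb R$ be continuous. Then the eventual value $c$ of $\xi\mapsto f(\xi,\kappa)$ and the eventual value $d$ of $\xi\mapsto f(\xi,\xi)$ are equal.

**Proof.** Both values exist by Lemma 3; let both be attained for all $\xi\ge\gamma$. Fix $\xi\ge\gamma$. The function $\eta\mapsto f(\xi,\eta)$ on $\kappa$ is eventually constant by Lemma 3, and by continuity at $(\xi,\kappa)$ its eventual value is $f(\xi,\kappa)=c$. So there is $\eta(\xi)<\kappa$ with $f(\xi,\eta)=c$ for all $\eta\ge\eta(\xi)$. Put $\xi_0=\gamma$ and choose $\xi_{i+1}>\max(\xi_i,\eta(\xi_i))$; let $\xi_\omega=\sup_i\xi_i<\kappa$. Then $f(\xi_i,\xi_{i+1})=c$ for all $i$, and $(\xi_i,\xi_{i+1})\to(\xi_\omega,\xi_\omega)$. Hence $d=f(\xi_\omega,\xi_\omega)=c$. $\blacksquare$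

So the top edge $\kappa\times\{\kappa\}$ and the diagonal $\{(\xi,\xi):\xi<\kappa\}$ are disjoint closed sets, and a continuous real function cannot be constantly $0$ on one and constantly $1$ on the other. Two obstacles remain.

*Collapsing is too crude.* The first thing to try is to shrink the top edge to a point $1$ and the diagonal to a point $0$. Then $f(0)=f(1)$ for all continuous $f$, but the quotient is not even Hausdorff. Indeed, let $U$ be an open set containing the top edge. For each $\xi$ there is $\eta(\xi)<\kappa$ such that $(\xi,\eta)\in U$ for $\eta>\eta(\xi)$. The sequence $(\xi_i,\xi_{i+1})$ with $\xi_{i+1}>\max(\xi_i,\eta(\xi_i))$ lies in $U$ and converges to a point of the diagonal, so $U$ meets every open set containing the diagonal. The argument that defeats functions defeats open sets too. The remedy is to put $0$ and $1$ infinitely far from each other, at the two ends of an infinite chain of planks (Section 6).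

*The plank is not separable.* A countable subset of $\omega_1\times(\omega_1+1)$ lies in some $[0,\gamma]\times(\omega_1+1)$, which is closed and not the whole space. So we must add a countable dense set to the ordinal without destroying sequential compactness. This is the job of the next two sections, and the price is that $\omega_1$ becomes some regular uncountable $\kappa$ which we do not choose.

## 4. A maximal tower on $\omega$

Write $A\subset^*B$ if $A\setminus B$ is finite. We plan to attach the points of an ordinal to $\omega$ as limits of subsets of $\omega$, and every infinite subset of $\omega$ must get a limit.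

**Lemma 5 (ZFC).** There are a regular uncountable cardinal $\kappa$ and infinite co-infinite sets $A_\alpha\subset\omega$ ($\alpha<\kappa$) such that

1. if $\beta<\alpha$ then $A_\beta\subset^*A_\alpha$ and $A_\alpha\setminus A_\beta$ is infinite;
2. every infinite $B\subset\omega$ has infinite intersection with some $A_\alpha$.

An example shows why $\kappa$ is not $\omega$. Replace $\omega$ by $\omega\times\omega$ and let $A_n=\{(i,j):i\le n\}$. Condition 1 holds. But $B=\{(i,0):i\in\omega\}$ meets each $A_n$ in a finite set, so condition 2 fails.

**Proof.** *Recursion.* At stage $\alpha$, suppose $A_\beta$ ($\beta<\alpha$) are given, infinite and co-infinite, satisfying condition 1. If there is an infinite $B\subset\omega$ such that $B\cap A_\beta$ is finite for all $\beta<\alpha$, split $B=B_0\sqcup B_1$ into infinite sets and put $A_\alpha=\omega\setminus B_0$. Then $A_\alpha$ is infinite (it contains $B_1$) and co-infinite; for $\beta<\alpha$ the set $A_\beta\setminus A_\alpha=A_\beta\cap B_0$ is finite, and $A_\alpha\setminus A_\beta\supset B_1\setminus A_\beta$ is infinite. If there is no such $B$, stop and put $\lambda=\alpha$. The recursion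 stops at some $\lambda$, because the $A_\alpha$ are distinct subsets of $\omega$.

*The length $\lambda$ has uncountable cofinality.* First, $\lambda\ne0$, since at stage $0$ the set $B=\omega$ works. Second, $\lambda\ne\beta+1$: otherwise $B=\omega\setminus A_\beta$ is infinite, is disjoint from $A_\beta$, and meets $A_{\beta'}$ for $\beta'<\beta$ in a finite set as $A_{\beta'}\subset^*A_\beta$; so the recursion would not have stopped. Third, $\mathrm{cf}\,\lambda\ne\omega$: if $\beta_0<\beta_1<\cdots$ is cofinal in $\lambda$, the union $A_{\beta_0}\cup\dots\cup A_{\beta_i}$ is $\subset^*A_{\beta_i}$, so its complement is infinite, and we can pick distinct $n_i\in\omega\setminus(A_{\beta_0}\cup\dots\cup A_{\beta_i})$. Let $B=\{n_i:i\in\omega\}$. Then $B\cap A_{\beta_j}\subset\{n_i:i<j\}$ is finite for every $j$, hence $B\cap A_\beta$ is finite for every $\beta<\lambda$, and again the recursion would not have stopped.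

*Thinning.* So $\kappa=\mathrm{cf}\,\lambda$ is regular and uncountable. Every infinite $B$ has infinite intersection with some $A_\beta$, $\beta<\lambda$, and then with every later set. Hence condition 2 survives passing to a cofinal subsequence of type $\kappa$, and so does condition 1. $\blacksquare$

Fix such a tower $(A_\alpha)_{\alpha<\kappa}$ and put $A_{-1}=\emptyset$.

## 5. The ordinal $\kappa$ with a countable dense set attached

Let $X=\omega\sqcup\{x_\alpha:\alpha<\kappa\}$ and $\Lambda=\{x_\alpha:\alpha<\kappa\}$. Points of $\omega$ are isolated, and the basic neighbourhoods of $x_\alpha$ are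
$$N(\alpha,\beta,F)=\{x_\xi:\beta<\xi\le\alpha\}\cup\big((A_\alpha\setminus A_\beta)\setminus F\big),\qquad -1\le\beta<\alpha,\quad F\subset\omega\text{ finite}.\tag{1}$$
For instance, $N(0,-1,F)=\{x_0\}\cup(A_0\setminus F)$, so $A_0$ converges to $x_0$; and $N(1,0,F)=\{x_1\}\cup((A_1\setminus A_0)\setminus F)$, so $A_1\setminus A_0$ converges to $x_1$.

**Lemma 6.** The sets (1) and the singletons of $\omega$ form a base of a topology on $X$. With it, $X$ is locally compact Hausdorff, not compact, and sequentially compact; $\omega$ is dense; $\Lambda$ is closed, and $x_\alpha\mapsto\alpha$ is a homeomorphism of $\Lambda$ onto $\kappa$ with the order topology.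

**Proof.** *Base.* Let $x_\xi\in N(\alpha,\beta,F)\cap N(\alpha',\beta',F')$ and $\mu=\max(\beta,\beta')<\xi$. Since $A_\xi\subset^*A_\alpha$, $A_\xi\subset^*A_{\alpha'}$, $A_\beta\subset^*A_\mu$ and $A_{\beta'}\subset^*A_\mu$, the set $A_\xi\setminus A_\mu$ is contained, up to finitely many points, in both $(A_\alpha\setminus A_\beta)\setminus F$ and $(A_{\alpha'}\setminus A_{\beta'})\setminus F'$. Put these finitely many points into $F''$; then $N(\xi,\mu,F'')$ lies in the intersection.

*Hausdorff.* If $\alpha<\alpha'$, then $N(\alpha,-1,\emptyset)$ and $N(\alpha',\alpha,\emptyset)$ are disjoint: indices are $\le\alpha$ in one and $>\alpha$ in the other, and $A_\alpha$ is disjoint from $A_{\alpha'}\setminus A_\alpha$. A point $n\in\omega$ is separated from $x_\alpha$ by $\{n\}$ and $N(\alpha,-1,\{n\})$.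

*Local compactness.* We show by induction on $\alpha$ that $K_\alpha=N(\alpha,-1,\emptyset)$ is compact; put $K_{-1}=\emptyset$. Let $\mathcal U$ be a cover of $K_\alpha$ by open sets of $X$. The member containing $x_\alpha$ contains some $N(\alpha,\beta,F)$, and
$$K_\alpha\setminus N(\alpha,\beta,F)\subset K_\beta\cup F .$$
The set $K_\beta\setminus K_\alpha=A_\beta\setminus A_\alpha$ is finite, so $\mathcal U$ together with finitely many singletons covers $K_\beta$. As $K_\beta$ is compact, finitely many of these sets cover it. Thus finitely many members of $\mathcal U$ cover $K_\alpha\cap K_\beta$; finitely many more cover $F\cap K_\alpha$.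

*The subspace $\Lambda$.* It is closed because $\omega$ is open. The traces of the sets (1) on $\Lambda$ correspond to the intervals $(\beta,\alpha]$, which form a base of the order topology of $\kappa$. Since $\Lambda$ is closed and not compact, $X$ is not compact. The set $\omega$ is dense because each $A_\alpha\setminus A_\beta$ is infinite.

*Sequential compactness.* If a sequence has infinitely many terms in $\Lambda$, it has a subsequence in $\Lambda$ with nondecreasing indices. The supremum $\alpha$ of the indices is $<\kappa$ since $\mathrm{cf}\,\kappa>\omega$, and the subsequence converges to $x_\alpha$. Otherwise there is a subsequence in $\omega$, and it has a constant subsequence or an injective one with range $B$, say. In the second case let $\alpha$ be least such that $B\cap A_\alpha$ is infinite; it exists by condition 2 of Lemma 5. For $-1\le\beta<\alpha$ the set $B\cap A_\beta$ is finite, so all but finitely many points of $B\cap A_\alpha$ lie in $N(\alpha,\beta,F)$. Hence $B\cap A_\alpha$, enumerated along the sequence, converges to $x_\alpha$. $\blacksquare$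

Maximality of the tower is exactly what the last paragraph needs: an infinite $B$ with all $B\cap A_\alpha$ finite would meet each set (1) in a finite set, and an injective sequence in $B$ would have no convergent subsequence.

Let $X^*=X\cup\{\infty\}$ be the one-point compactification of $X$. It is compact Hausdorff and separable. It is sequentially compact: a sequence takes the value $\infty$ infinitely often or has a subsequence in $X$. The set $\Lambda\cup\{\infty\}$ is closed in $X^*$ and is a copy of $\kappa+1$, with $\infty$ as the point $\kappa$. For this, note that the complement of the compact set $K_\beta$ is a neighbourhood of $\infty$ meeting $\Lambda$ in $\{x_\xi:\xi>\beta\}$. Conversely, if $K\subset X$ is compact, $K\cap\Lambda$ is compact and covered by the sets $\{x_\xi:\xi\le\alpha\}$, which are open in $\Lambda$, so it is bounded and $X^*\setminus K$ contains a tail of $\Lambda$.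

**The plank.** Let
$$P=X\times X^*,\qquad \mathrm{top}=X\times\{\infty\},\qquad \Delta=\{(x,x):x\in X\}.$$
$P$ is locally compact Hausdorff, separable and sequentially compact. The set $\mathrm{top}$ is closed; $\Delta$ is closed, being the graph of the inclusion $X\to X^*$ into a Hausdorff space; they are disjoint. $P$ contains $\Lambda\times(\Lambda\cup\{\infty\})$, a copy of $\kappa\times(\kappa+1)$. So Lemma 4 gives, for every continuous $f:P\to\mathbb R$:
$$\text{the eventual values of }\xi\mapsto f(x_\xi,\infty)\text{ and of }\xi\mapsto f(x_\xi,x_\xi)\text{ exist and are equal.}\tag{2}$$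

## 6. The two-ended corkscrew

We now prove Theorem 1. $P$ itself is Tychonoff, so no two of its points will do. We stack copies of $P$ indexed by $\mathbb Z$, glue neighbours alternately along $\mathrm{top}$ and along $\Delta$, and add one point at each end.

**Step 1: the glued space $R$.** *This step builds the chain and checks that it is locally compact Hausdorff.* In $P\times\mathbb Z$ identify $(p,n)\sim(p,n+1)$ for $p\in\mathrm{top}$ and $n$ even, and for $p\in\Delta$ and $n$ odd. Let $\pi:P\times\mathbb Z\to R$ be the quotient map. Since $\mathrm{top}\cap\Delta=\emptyset$, classes have at most two points. They are given by an involution $\theta$ of the closed set $E=(\mathrm{top}\cup\Delta)\times\mathbb Z$: a point $(p,n)$ with $p\in\mathrm{top}$ goes to level $n+1$ if $n$ is even and to $n-1$ if $n$ is odd; with $p\in\Delta$ it is the other way round. The pieces $\mathrm{top}\times\{n\}$, $\Delta\times\{n\}$ are clopen in $E$, so $\theta$ is a homeomorphism of $E$, and it changes the level by exactly $1$. For closed $F\subset P\times\mathbb Z$ the set $\pi^{-1}\pi(F)=F\cup\theta(F\cap E)$ is closed. So $\pi$ is a closed map with finite fibres,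 hence perfect, and $R$ is locally compact Hausdorff because these properties are invariant under perfect maps (Engelking, *General Topology*, Section 3.7).

In our case the argument is short. If $G\subset P\times\mathbb Z$ is open, then $G^\sharp=R\setminus\pi\big((P\times\mathbb Z)\setminus G\big)$ is open, $\pi^{-1}(G^\sharp)\subset G$, and $r\in G^\sharp$ whenever $\pi^{-1}(r)\subset G$. For $r\ne s$, the finite sets $\pi^{-1}(r)$, $\pi^{-1}(s)$ have disjoint open neighbourhoods $G,H$, and $G^\sharp,H^\sharp$ are disjoint neighbourhoods of $r,s$. If $K$ is a compact set whose interior $G$ contains $\pi^{-1}(r)$, then $\pi(K)$ is compact and contains $G^\sharp\ni r$.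

**Step 2: the end points.** *This step adds $0$ and $1$ so that their neighbourhoods are the two ends.* Let $R_{\le n}=\pi(P\times\{i\le n\})$ and $R_{\ge n}=\pi(P\times\{i\ge n\})$. They are closed, since $\pi$ is a closed map, and
$$R=R_{\le n}\cup R_{\ge n+1},\qquad R_{\le n-1}\cap R_{\ge n+1}=\emptyset,\tag{3}$$
the second because the two levels in a class differ by at most $1$. Let $T=R\cup\{0,1\}$, where $R$ is open in $T$ and keeps its topology, and for $n\in\mathbb Z$ the points $1$ and $0$ have the basic neighbourhoods
$$W_n^+=\{1\}\cup(R\setminus R_{\le n}),\qquad W_n^-=\{0\}\cup(R\setminus R_{\ge-n}).$$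

**Step 3: $T$ is $T_3$.** *This is what collapsing could not give.* The set $\{1\}\cup R_{\ge n+1}$ is closed, because its complement is $\{0\}\cup(R\setminus R_{\ge n+1})=W^-_{-n-1}$. With (3) we get
$$\overline{W_n^+}\subset\{1\}\cup R_{\ge n+1}\subset W_{n-1}^+,\tag{4}$$
and symmetrically $\overline{W_n^-}\subset W_{n-1}^-$.

*Hausdorff.* Two points of $R$ are separated in the open subspace $R$. $W_0^+$ and $W_0^-$ are disjoint because $R=R_{\le0}\cup R_{\ge0}$. Let $r\in\pi(P\times\{n\})$. Then $r\in R_{\le n}$, which is disjoint from $R_{\ge n+2}$, so $r\in W^-_{-n-2}=\{0\}\cup(R\setminus R_{\ge n+2})$. This open set is disjoint from $W_{n+1}^+\subset\{1\}\cup R_{\ge n+2}$, so $r$ and $1$ are separated. Symmetrically for $0$.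

*Regular.* At $1$ and $0$ this is (4) and its mirror image. A point $r\in R$ has a neighbourhood base of compact sets, and these are closed in the Hausdorff space $T$.

**Step 4: $T$ is separable and sequentially compact.** *We exhibit $T$ as a continuous image.* Let $Q=\mathbb Z\cup\{\pm\infty\}$ with the order topology; it is compact, metrizable and countable. So $P\times Q$ is separable and sequentially compact. Map it onto $T$ by $\pi$ on $P\times\mathbb Z$, $(p,+\infty)\mapsto1$, $(p,-\infty)\mapsto0$. On the open set $P\times\mathbb Z$ the map is continuous. At $(p,+\infty)$ it is continuous because the preimage of $W_n^+$ contains $P\times[n+2,+\infty]$: for $i\ge n+2$ we have $\pi(p,i)\in R_{\ge n+2}$, which is disjoint from $R_{\le n}$. The case of $-\infty$ is symmetric.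

**Step 5: $f(0)=f(1)$.** *Here the planks do their work.* Let $f:T\to\mathbb R$ be continuous. Apply (2) to $p\mapsto f(\pi(p,n))$: on level $n$ the eventual values of $f$ along $\mathrm{top}$ and along $\Delta$ are one number $c_n$. Levels $n$ and $n+1$ share their $\mathrm{top}$ or their $\Delta$, so $c_n=c_{n+1}$. Let $c$ be the common value of all $c_n$ and choose $r_n\in\pi(P\times\{n\})$ with $f(r_n)=c$. For $n\ge m+2$ we have $r_n\in R_{\ge m+2}\subset W_m^+$, so $r_n\to1$ as $n\to+\infty$; likewise $r_n\to0$ as $n\to-\infty$. Hence $f(1)=c=f(0)$. This proves Theorem 1. $\blacksquare$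

The space $T$ is not $\mathbb R$-rigid. If $k\ne l$ are in $\omega$, then $(k,l)$ is isolated in $P$ and lies in neither $\mathrm{top}$ nor $\Delta$, so $\pi((k,l),0)$ is an isolated point of $T$.

## 7. Attaching copies of $T$ loses sequential compactness

From now on $T,0,1$ are as in Theorem 2. A sensible plan for rigidity is: start with a space $Y_0$, and for many pairs of points $p\ne q$ attach a copy of $T$ with $0$ glued to $p$ and $1$ glued to $q$, so that $p$ and $q$ are no longer separated by functions; then treat the added points in the same way, and so on.

The plan stops at the first infinite batch. Let copies $T^{(i)}$, $i\in\omega$, be attached to $Y_0$ by their end points, with the quotient topology of the topological sum, and pick $t_i\in T^{(i)}$ different from the two ends. (Such points exist: a two-point $T_1$ space is discrete, and $T$ is not.) Every subset of $D=\{t_i:i\in\omega\}$ is closed, since its preimage meets each copy in at most one point and misses $Y_0$. If a subsequence of $(t_i)$ converged to $y$, the set of its terms different from $y$ would be closed, and its complement would be a neighbourhood of $y$ containing at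 most one term of the subsequence, a contradiction. So sequential compactness is gone.

Theorem 2 avoids this by never leaving countable powers of $T$. All copies of $T$ sit inside one closed subspace $S$ of a countable power of $T$, and $Y$ is a continuous image of $S^\omega$; sequential compactness then needs no thought. Regularity is what has to be earned.

## 8. Strings and spines inside a power of $T$

Write $1^jt0^\infty$ for the sequence with $j$ ones, then $t\in T$, then zeros; $1^\infty$, $0^\infty$ are the constant sequences. Define
$$L=\{z\in T^\omega:\ \forall i<j\ (z_i=1\text{ or }z_j=0)\},\qquad o=0^\infty\in L .$$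
$L$ is closed in $T^\omega$, hence $T_3$. Directly from the definition, for $z\in L$,
$$z_r\ne0\ \Rightarrow\ z_i=1\text{ for all }i<r,\qquad z_r\ne1\ \Rightarrow\ z_i=0\text{ for all }i>r.\tag{5}$$
Let $T_j=\{1^jt0^\infty:t\in T\}=\{z\in L:z_i=1\ (i<j),\ z_i=0\ (i>j)\}$. It is closed in $L$ and homeomorphic to $T$. If $z\in L$ and $z\ne1^\infty$, let $j$ be least with $z_j\ne1$; by (5), $z\in T_j$. So
$$L=\{1^\infty\}\cup\bigcup_{j\in\omega}T_j .$$
The end $1^{j+1}0^\infty$ of $T_j$ is the beginning of $T_{j+1}$, and $1^j0^\infty\to1^\infty$. Thus $L$ is a string of copies of $T$ closed off by the point $1^\infty$, which lies in no $T_j$.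

*Example (shape only).* For $T=[0,1]$, which of course does not satisfy the hypothesis of Theorem 2, $L$ is an arc: the map $\sigma:[0,\infty]\to L$, $\sigma(u)_i=\min(1,\max(0,u-i))$, $\sigma(\infty)=1^\infty$, is a continuous bijection from a compact space to a Hausdorff space, and $\sigma([j,j+1])=T_j$.

Next take countably many strings with the common starting point $o$:
$$S=\{x\in L^\omega:\ \forall m\ne m'\ (x_m=o\text{ or }x_{m'}=o)\},\qquad a=(o,o,\dots)\in S .$$
$S$ is closed in $L^\omega$, hence $T_3$. Let $\iota_m:L\to S$ put $z$ in coordinate $m$ and $o$ elsewhere. It is a closed embedding, with image $\{x\in S:x_{m'}=o\ \forall m'\ne m\}$, the *$m$-th spine*. $S$ is the union of its spines, and two of them meet only in $a$. We shall use: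
$$\text{if }U\subset L\setminus\{o\}\text{ is open in }L,\text{ then }\iota_m(U)=\{x\in S:x_m\in U\}\text{ is open in }S;\qquad \overline{\iota_m(U)}=\iota_m(\overline U).\tag{6}$$
(For the first part: $x_m\ne o$ forces all other coordinates to be $o$.) In the example $T=[0,1]$, $S$ is a countable family of arcs with a common end point $a$, and every neighbourhood of $a$ contains all but finitely many of the arcs.

Let $J_{m,j}=\iota_m(T_j)$. These sets are pairwise distinct: on one spine, $1^j0^\infty\in T_j\setminus T_k$ for $j<k$, and on different spines they meet at most in $a$ but have more than one point. Enumerate them bijectively as $(J_n)_{n\in\omega}$. Independently, let $b_n=\iota_n(1^\infty)$ be the far end of the $n$-th spine. The spine of $b_n$ need not contain $J_n$; we only need one point $b_n$ for each index $n$.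

**Lemma 7.**
(1) The $b_n$ are distinct, $b_n\ne a$, and $b_m\notin J_n$ for all $m,n$.
(2) $f(a)=f(b_n)$ for every continuous $f:S\to\mathbb R$ and all $n$.
(3) $\bigcup_nJ_n$ is dense in $S$, and any two $J_n$'s are joined by a finite chain of $J$'s in which consecutive members intersect.
(4) If $T$ is separable, so is $S$.

**Proof.** (1) Since $0\ne1$, $1^\infty\ne o$, so the $b_n$ are distinct and differ from $a$. A point of $J_{m',j}$ is $\iota_{m'}(z)$ with $z\in T_j$. If it equals $b_m=\iota_m(1^\infty)\ne a$, then $m'=m$ and $z=1^\infty$, but $1^\infty\notin T_j$.

(2) $f\circ\iota_n$ is continuous on $L$. The hypothesis on $T$, applied to $t\mapsto f(\iota_n(1^jt0^\infty))$, gives $f(\iota_n(1^j0^\infty))=f(\iota_n(1^{j+1}0^\infty))$ for all $j$. So all these values equal $f(\iota_n(0^\infty))=f(a)$. As $1^j0^\infty\to1^\infty$, we get $f(b_n)=f(a)$.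

(3) Only the points $b_m$ are outside $\bigcup_nJ_n$, and $b_m$ is the limit of $\iota_m(1^j0^\infty)\in J_{m,j}$. For the chains: $1^{j+1}0^\infty\in T_j\cap T_{j+1}$ links neighbours on one spine, and $a\in J_{m,0}$ for all $m$.

(4) $\bigcup_nJ_n$ is a countable union of copies of $T$ and is dense. $\blacksquare$

## 9. Guarding each coordinate by the next one

If each $J_n$ is collapsed, density and the chains of Lemma 7(3) kill all functions on $S$; but they also kill the space, since adjacent $J_n$'s share points. The way out is to collapse $J_n$ only where a second coordinate allows it.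

*Two coordinates.* In $S\times S$ collapse each set $J_n\times\{b_n\}$ to a point and nothing else. These sets are pairwise disjoint, because the $b_n$ are distinct. Let $h$ be a continuous real function on $S\times S$ that is constant on each $J_n\times\{b_n\}$. For $s,s'\in J_n$, Lemma 7(2) in the second coordinate gives
$$h(s,a)=h(s,b_n)=h(s',b_n)=h(s',a).$$
So $h(\cdot,a)$ is constant on each $J_n$, hence on $S$ by Lemma 7(3). The first coordinate is dead along $S\times\{a\}$. But the second coordinate has no guard: for every continuous $\psi:S\to\mathbb R$, the function $h(s,r)=\psi(r)$ is constant on the sets $J_n\times\{b_n\}$. And $S$ may have nonconstant functions. For the $T$ of Section 6 let $t$ be an isolated point of $T$, other than $0,1$. Then $\{z\in L:z_0=t\}=\{t0^\infty\}$ by (5), so by (6) $\iota_0(t0^\infty)$ is an isolated point of $S$.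

The trouble is the last coordinate. With infinitely many coordinates there is no last one.

**Definition.** For $x\in S^\omega$ and $k\in\omega$ put
$$C_k(x)=\begin{cases}J_n&\text{if }x_{k+1}=b_n\text{ and }x_k\in J_n\text{ for some (unique) }n,\\ \{x_k\}&\text{otherwise,}\end{cases}\qquad [x]=\prod_kC_k(x).$$

For example, if $s\in J_n$, $s'\in J_{n'}$ and $x=(s,b_n,s',b_{n'},a,a,\dots)$, then $[x]=J_n\times\{b_n\}\times J_{n'}\times\{b_{n'}\}\times\{a\}\times\cdots$. By Lemma 7(1):
$$\text{if }C_k(x)=J_n\text{ by the first clause, then }C_{k+1}(x)=\{b_n\};\quad\text{no }C_k(x)\text{ contains a }b_n\ne x_k.\tag{7}$$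
The first holds since $x_{k+1}=b_n$ lies in no $J_{n'}$; the second since $C_k(x)$ is $\{x_k\}$ or a set $J_{n'}$.

**Lemma 8.** If $y\in[x]$ then $C_k(y)=C_k(x)$ for all $k$. Hence the sets $[x]$ partition $S^\omega$. If $[x]\ne[y]$, then $C_k(x)\cap C_k(y)=\emptyset$ for some $k$.

**Proof.** Let $y\in[x]$. If $C_k(x)=J_n$ by the first clause, then $y_{k+1}\in C_{k+1}(x)=\{b_n\}$ and $y_k\in J_n$, so $C_k(y)=J_n$. Let $C_k(x)=\{x_k\}$ by the second clause, so $y_k=x_k$. If we had $y_{k+1}=b_n$ and $y_k\in J_n$ for some $n$, then $b_n\in C_{k+1}(x)$, so $x_{k+1}=b_n$ by (7), and $x_k=y_k\in J_n$, contrary to the choice of clause. So $C_k(y)=\{y_k\}=C_k(x)$.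

Thus $y\in[x]$ implies $[y]=[x]$, and as $x\in[x]$, the sets $[x]$ form a partition. If $C_k(x)\cap C_k(y)\ne\emptyset$ for all $k$, choose $z_k$ in it; then $z\in[x]\cap[y]$, so $[x]=[z]=[y]$. $\blacksquare$

Let $Y=\{[x]:x\in S^\omega\}$ and $q:S^\omega\to Y$, $q(x)=[x]$.

## 10. Admissible boxes and the topology of $Y$

The topology of $Y$ should be coarse enough that $q$ is continuous and fine enough for $T_3$. We use those open boxes that respect the classes.

**Definition.** A sequence $U=(U_k)_{k\in\omega}$ of open subsets of $S$ is *admissible* if $U_k=S$ for all but finitely many $k$ and, for all $k,n$,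
$$b_n\in U_{k+1}\ \Longrightarrow\ J_n\subset U_k\ \text{ or }\ J_n\cap U_k=\emptyset.\tag{8}$$
Put $\langle U\rangle=\prod_kU_k$.

For example, let $U_0$ be any open set, $U_1=S\setminus\{b_n:n<N\}$ and $U_k=S$ for $k\ge2$. All $J_n$ lie in $U_1$, so (8) is trivial for $k\ge1$; for $k=0$ it says that $J_n\subset U_0$ or $J_n\cap U_0=\emptyset$ for every $n\ge N$. (The set $U_1$ is open because finite sets are closed.)

*Admissible boxes are saturated.* If $U$ is admissible and $x\in\langle U\rangle$, then
$$C_k(x)\subset U_k\quad\text{for all }k,\tag{9}$$
that is, $[x]\subset\langle U\rangle$. This is clear if $C_k(x)=\{x_k\}$. If $C_k(x)=J_n$ with $x_{k+1}=b_n\in U_{k+1}$, then $x_k\in J_n\cap U_k$, so $J_n\subset U_k$ by (8).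

*They give a topology.* $(S,S,\dots)$ is admissible. If $U,U'$ are admissible, so is $(U_k\cap U_k')_k$: if $b_n\in U_{k+1}\cap U'_{k+1}$, then $J_n$ is contained in both $U_k,U_k'$ or misses one of them. By saturation $q\langle U\rangle\cap q\langle U'\rangle=q(\langle U\rangle\cap\langle U'\rangle)$. So the sets $q\langle U\rangle$ form a base of a topology on $Y$. Since $q^{-1}(q\langle U\rangle)=\langle U\rangle$ is open in $S^\omega$, $q$ is continuous.

We need many admissible boxes around a given class. The example shows what to look for: sets $U_k$ for which only finitely many $J_n$ are cut, because finitely many offending $b_n$ can be removed from $U_{k+1}$.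

**Definition.** $U\subset S$ is *almost saturated* if for all but finitely many $n$, $J_n\subset U$ or $J_n\cap U=\emptyset$. Let $\mathcal C$ be the family of all singletons of $S$ and all $J_n$; its members are closed in $S$, and every $C_k(x)$ is a member.

For instance $\{x\in S:x_0=o\}$ contains all $J_{m,j}$ with $m\ge1$ and cuts all $J_{0,0},J_{0,1},\dots$ not at all except $J_{0,0}$, of which it contains the point $a$ only; so it is almost saturated (though it need not be open).

## 11. Almost saturated neighbourhoods

**Lemma 9.** If $C\in\mathcal C$ and $G\supset C$ is open in $S$, there is an almost saturated open $U$ with $C\subset U\subset\overline U\subset G$.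

The reason is (5): a condition on one coordinate of $z\in L$ controls all coordinates before it or all after it. A neighbourhood given by a condition on a single coordinate treats all but a few of the $T_j$ in an all-or-nothing way.

**Proof.** Closures of subsets of $T$ are taken in $T$. For a given spine $m$ let $G_L=\iota_m^{-1}(G)$, an open subset of $L$. There are five cases.

**Case A: $C=\{a\}$.** *We reduce a basic neighbourhood of $a$ to conditions on the coordinates $(x_m)_0$ only.* There are $M$, $r$ and an open $V'\ni0$ in $T$ such that every $x\in S$ with $(x_m)_i\in V'$ for all $m<M$, $i\le r$ lies in $G$. Put $V_0=V'\setminus\{1\}$, an open neighbourhood of $0$. For $z\in L$ with $z_0\in V_0$ we have $z_0\ne1$, so $z_i=0\in V'$ for $i\ge1$ by (5). Hence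
$$\{x\in S:(x_m)_0\in V_0\ \ \forall m<M\}\subset G,\tag{10}$$
and this remains true if $M$ is increased. Choose an open $V$ with $0\in V\subset\overline V\subset V_0$ and let $U=\{x\in S:(x_m)_0\in V\ \forall m<M\}$. Then $U$ is open, $a\in U$, and $\overline U\subset G$ by (10). If $m\ge M$, points of $J_{m,j}$ have $x_{m'}=o$ for all $m'<M$, so $J_{m,j}\subset U$. If $m<M$ and $j\ge1$, points of $J_{m,j}$ have $(x_m)_0=1\notin V$, so $J_{m,j}\cap U=\emptyset$. Only the $J_{m,0}$ with $m<M$ are exceptional.

**Case B: $C=\{\iota_m(1^\infty)\}$.** *Here one late coordinate suffices.* There are $r$ and an open $V'\ni1$ with $\{z\in L:z_i\in V'\ \forall i\le r\}\subset G_L$. Put $V_0=V'\setminus\{0\}$. If $z\in L$ and $z_r\in V_0$, then $z_r\ne0$, so $z_i=1\in V'$ for $i<r$ by (5), and $z\in G_L$. Take an open $V$ with $1\in V\subset\overline V\subset V_0$ and let $U=\iota_m(\{z\in L:z_r\in V\})$. Then $C\subset U$. As $o_r=0\notin V$, $U$ is open by (6), and $\overline U\subset\iota_m(\{z\in L:z_r\in\overline V\})\subset\iota_m(G_L)\subset G$. $U$ misses $J_{m',j}$ for $m'\ne m$, since points of $U$ have $x_m\ne o$. It contains $J_{m,j}$ for $j>r$, where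 $z_r=1$, and misses it for $j<r$, where $z_r=0$. Only $J_{m,r}$ is exceptional.

**Case C: $C=\{\iota_m(y)\}$ with $y=1^jt0^\infty\ne o$.** *These are all remaining singletons.* The set $G_L\cap\{z\in L:z_{j+1}\ne1\}\setminus\{o\}$ is open in $L$ and contains $y$, as $y_{j+1}=0$. By regularity of $L$ pick an open $U_L\ni y$ whose closure lies in it, and let $U=\iota_m(U_L)$. By (6), $U$ is open and $\overline U=\iota_m(\overline{U_L})\subset G$. $U$ misses $J_{m',i}$ for $m'\ne m$, since $o\notin U_L$, and misses $J_{m,i}$ for $i\ge j+2$, where $z_{j+1}=1$. The exceptions are among $J_{m,i}$, $i\le j+1$.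

**Case D: $C=J_{m,j}$ with $j\ge1$.** *We thicken $T_j$ slightly into $T_{j-1}$ and $T_{j+1}$ on either side.* Let
$$V_G=\{v\in T:1^{j-1}v0^\infty\in G_L\},\qquad W_G=\{w\in T:1^{j+1}w0^\infty\in G_L\}.$$
They are open, and $1\in V_G$, $0\in W_G$, because $1^j0^\infty$ and $1^{j+1}0^\infty$ are in $T_j\subset G_L$. Choose open $V\ni1$ and $W\ni0$ with $\overline V\subset V_G\setminus\{0\}$ and $\overline W\subset W_G\setminus\{1\}$, and let
$$U_L=\{z\in L:z_{j-1}\in V,\ z_{j+1}\in W\}\supset T_j .$$
Let $z\in L$ with $z_{j-1}\in\overline V$ and $z_{j+1}\in\overline W$. We show $z\in G_L$. As $z_{j-1}\ne0$ and $z_{j+1}\ne1$, (5) gives $z_i=1$ for $i<j-1$ and $z_i=0$ for $i>j+1$. If $z_{j-1}\ne1$, then $z_i=0$ for all $i>j-1$, so $z=1^{j-1}z_{j-1}0^\infty$ with $z_{j-1}\in V_G$, and $z\in G_L$. If $z_{j+1}\ne0$, then $z_i=1$ for all $i<j+1$, so $z=1^{j+1}z_{j+1}0^\infty$ with $z_{j+1}\in W_G$, and $z\in G_L$. Otherwise $z_{j-1}=1$ and $z_{j+1}=0$, so $z\in T_j\subset G_L$. Hence $\overline{U_L}\subset G_L$. Also $o\notin\overline{U_L}$, as $o_{j-1}=0\notin\overline V$. Put $U=\iota_m(U_L)$; by (6) it is open and $\overline U\subset G$. It misses $J_{m',i}$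 for $m'\ne m$. It misses $J_{m,i}$ for $i\ge j+2$, where $z_{j+1}=1\notin W$, and for $i\le j-2$, where $z_{j-1}=0\notin V$. Finitely many $J$'s remain.

**Case E: $C=J_{m,0}$.** *This combines A and D: near $a$ we must also enter the other spines.* As $a\in J_{m,0}\subset G$, choose as in Case A some $M>m$ and an open $V_0$ with $0\in V_0\not\ni1$ such that (10) holds. Let $W_G=\{w\in T:1w0^\infty\in G_L\}$; it is open and contains $0$, since $10^\infty\in T_0$. Choose open $V,W\ni0$ with $\overline V\subset V_0$ and $\overline W\subset W_G\setminus\{1\}$, and put
$$U=\{x\in S:(x_m)_1\in W,\ (x_i)_0\in V\ \ \forall i<M,\ i\ne m\}.$$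
$U$ is open. On $J_{m,0}$ we have $(x_m)_1=0$ and $x_i=o$ for $i\ne m$, so $J_{m,0}\subset U$.

Let $x\in\overline U$, so $(x_m)_1\in\overline W$ and $(x_i)_0\in\overline V\subset V_0$ for $i<M$, $i\ne m$. If $x_m=o$, then also $(x_m)_0=0\in V_0$, and $x\in G$ by (10). If $x_m=z\ne o$, then $x=\iota_m(z)$, and $z_1\ne1$ gives $z_i=0$ for $i\ge2$. If $z_1=0$, then $z\in T_0$ and $x\in J_{m,0}\subset G$. If $z_1\ne0$, then $z_0=1$, so $z=1z_10^\infty$ with $z_1\in W_G$, and $x\in G$. Thus $\overline U\subset G$.

$U$ contains all $J_{i,j}$ with $i\ge M$, since there $x_{i'}=o$ for all $i'<M$, in particular for $i'=m$. It misses $J_{m,j}$ for $j\ge2$, where $(x_m)_1=1\notin W$. It misses $J_{i,j}$ for $i<M$, $i\ne m$, $j\ge1$, where $(x_i)_0=1\notin V$. Finitely many $J$'s remain. $\blacksquare$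

## 12. Enough admissible boxes, and $Y$ is $T_3$

**Lemma 10.** Let $x\in S^\omega$, $m\in\omega$, and let $G_k\supset C_k(x)$ be open in $S$ for $k\le m$. Then there is an admissible $U$ with $x\in\langle U\rangle$ and $U_k\subset G_k$ for $k\le m$.

**Proof.** *Preparation.* If $k\le m$ and $x_{k+1}=b_n$ for some $n$ but $x_k\notin J_n$, replace $G_k$ by $G_k\setminus J_n$. This is open and still contains $C_k(x)=\{x_k\}$.

*Recursion.* Let $N_{-1}=0$. For $k=0,\dots,m$ use Lemma 9 to choose an open almost saturated $U_k$ with
$$C_k(x)\subset U_k\subset G_k\setminus\{b_n:n<N_{k-1},\ b_n\ne x_k\},\tag{11}$$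
and then $N_k\in\omega$ such that for every $n\ge N_k$, $J_n\subset U_k$ or $J_n\cap U_k=\emptyset$. This is possible because the finite set removed in (11) misses $C_k(x)$ by (7). Put $U_{m+1}=S\setminus\{b_n:n<N_m,\ b_n\ne x_{m+1}\}$ and $U_k=S$ for $k\ge m+2$. Clearly $x\in\langle U\rangle$.

*Admissibility.* Let first $k\le m$ and $b_n\in U_{k+1}$. If $n\ge N_k$, (8) holds by choice of $N_k$. If $n<N_k$, then $b_n=x_{k+1}$, since otherwise $b_n$ was removed from $U_{k+1}$. Now either $x_k\in J_n$, and then $J_n=C_k(x)\subset U_k$; or $x_k\notin J_n$, and then $U_k\subset G_k$ misses $J_n$ by the preparation. For $k=m+1$, $J_n\subset U_{m+1}$ for all $n$, because the $J_n$ contain no $b$'s. For $k\ge m+2$ we have $U_k=S$. $\blacksquare$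

The correction for coordinate $k$ is made in coordinate $k+1$, and it does not propagate past $m+1$, since removing points $b_n$ from $S$ does not cut any $J_{n'}$.

**$Y$ is Hausdorff.** Let $[x]\ne[y]$. By Lemma 8 take $k$ with $C_k(x)\cap C_k(y)=\emptyset$. Lemma 9, applied to $C_k(x)\subset S\setminus C_k(y)$, gives an open $G$ with $C_k(x)\subset G\subset\overline G\subset S\setminus C_k(y)$; let $G'=S\setminus\overline G\supset C_k(y)$. By Lemma 10 with $m=k$ and $G_j=S$ for $j<k$ there are admissible $U,U'$ with $x\in\langle U\rangle$, $y\in\langle U'\rangle$, $U_k\subset G$, $U_k'\subset G'$. Then $\langle U\rangle\cap\langle U'\rangle=\emptyset$, and by saturation $q\langle U\rangle$, $q\langle U'\rangle$ are disjoint neighbourhoods of $[x]$, $[y]$.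

**$Y$ is regular.** *Given a basic neighbourhood of $[x]$, we find a smaller one whose closure lies in it.* Let $[x]\in q\langle U\rangle$ with $U$ admissible and $U_k=S$ for $k>m$. By (9), $C_k(x)\subset U_k$. By Lemma 9 choose open $V_k$ with $C_k(x)\subset V_k\subset\overline{V_k}\subset U_k$ for $k\le m$, and put $V_k=S$ for $k>m$. By Lemma 10 there is an admissible $U'$ with $x\in\langle U'\rangle$ and $U_k'\subset V_k$ for $k\le m$. We claim $\overline{q\langle U'\rangle}\subset q\langle U\rangle$.

Let $y\notin\langle U\rangle$. First we show that $C_k(y)\cap\overline{V_k}=\emptyset$ for some $k$. Suppose not. If $C_k(y)=\{y_k\}$, then $y_k\in\overline{V_k}\subset U_k$. If $C_k(y)=J_n$ with $y_{k+1}=b_n$, then $C_{k+1}(y)=\{b_n\}$ by (7), so $b_n\in\overline{V_{k+1}}\subset U_{k+1}$; since $J_n\cap U_k\supset J_n\cap\overline{V_k}\ne\emptyset$, (8) for $U$ gives $y_k\in J_n\subset U_k$. So $y\in\langle U\rangle$, a contradiction.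

Fix such a $k$; then $k\le m$, since $\overline{V_k}=S$ for $k>m$. Lemma 10 with $G_k=S\setminus\overline{V_k}\supset C_k(y)$ and $G_j=S$ for $j<k$ gives an admissible $U''$ with $y\in\langle U''\rangle$ and $U''_k\cap V_k=\emptyset$. Hence $\langle U''\rangle\cap\langle U'\rangle=\emptyset$, so $q\langle U''\rangle$ is a neighbourhood of $[y]$ missing $q\langle U'\rangle$, and $[y]\notin\overline{q\langle U'\rangle}$. So $Y$ is $T_3$.

## 13. Killing the coordinates one after another

**$Y$ is $\mathbb R$-rigid.** Let $g:Y\to\mathbb R$ be continuous and $h=g\circ q:S^\omega\to\mathbb R$; it is continuous and constant on classes. Fix $k$ and $x_0,\dots,x_{k-1}\in S$, and let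
$$\varphi(s)=h(x_0,\dots,x_{k-1},s,a,a,\dots),$$
a continuous function on $S$. We show that $\varphi$ is constant. Let $s,s'\in J_n$. The function $r\mapsto h(x_0,\dots,x_{k-1},s,r,a,a,\dots)$ is continuous on $S$, so by Lemma 7(2) its values at $a$ and at $b_n$ agree; likewise with $s'$ for $s$. For the point $u=(x_0,\dots,x_{k-1},s,b_n,a,a,\dots)$ we have $C_k(u)=J_n\ni s'$, so the point $(x_0,\dots,x_{k-1},s',b_n,a,a,\dots)$, which differs from $u$ at most in coordinate $k$, lies in $[u]$. Hence
$$\varphi(s)=h(x_0,\dots,x_{k-1},s,b_n,a,\dots)=h(x_0,\dots,x_{k-1},s',b_n,a,\dots)=\varphi(s').$$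
So $\varphi$ is constant on each $J_n$, hence on $\bigcup_nJ_n$ by the chains of Lemma 7(3), hence on $S$ by density. In particular
$$h(x_0,\dots,x_{k-1},x_k,a,a,\dots)=h(x_0,\dots,x_{k-1},a,a,\dots)$$
for all $k$ and all $x_0,\dots,x_k\in S$. By induction $h$ takes the value $h(a,a,\dots)$ at every sequence that is eventually $a$. These sequences are dense in $S^\omega$, so $h$ is constant, and so is $g$.

**$Y$ has more than one point.** Let $s\in S$ and $x=(s,a,a,\dots)$. Since $a\notin\{b_n:n\in\omega\}$, no $x_{k+1}$ is a $b_n$, so $[x]=\{x\}$. Different $s$ give different classes, and $S$ has more than one point.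

**$Y$ is an image as claimed.** $S^\omega$ is homeomorphic to a closed subspace of $T^{\omega\times\omega\times\omega}\cong T^\omega$, and $q$ maps it continuously onto $Y$. If $T$ is separable, so are $S$ (Lemma 7(4)), $S^\omega$ and $Y$. This proves Theorem 2, and with Section 1 the Main Theorem. $\blacksquare$

## 14. Closed subspaces and character of $Y$

The construction gives somewhat more. The **character** $\chi(T)$ is the least cardinal such that every point of $T$ has a neighbourhood base of at most that size; so $\chi(\mathbb R)=\omega$, while $\chi(\omega_1+1)=\omega_1$, because the last point has no countable base.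

**Theorem 11.** In Theorem 2, moreover: (a) $T$ embeds in $Y$ as a closed subspace; (b) $\chi(Y)\le\chi(T)\cdot\omega$. In particular $Y$ is first countable if $T$ is.

**Proof.** (a) $T\cong J_{0,0}$ is closed in $S$, so it suffices to embed $S$ in $Y$ as a closed subspace. Let $e:S\to Y$, $e(s)=[(s,a,a,\dots)]$. It is continuous, and it is injective because these classes are distinct singletons. If $s\in G$ with $G$ open, Lemma 10 with $m=0$ gives an admissible $U$ with $(s,a,a,\dots)\in\langle U\rangle$ and $U_0\subset G$. Then $e^{-1}(q\langle U\rangle)\subset U_0\subset G$. So $e$ is an embedding. If $[y]\notin e(S)$, then $a\notin C_k(y)$ for some $k\ge1$, since otherwise $(y_0,a,a,\dots)\in[y]$ and $[y]=e(y_0)$. Lemma 10 with $G_k=S\setminus\{a\}$ and $G_j=S$ for $j<k$ gives an admissible $U$ with $y\in\langle U\rangle$ and $a\notin U_k$; then $q\langle U\rangle$ is a neighbourhood of $[y]$ missing $e(S)$. So $e(S)$ is closed.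

(b) Say that open sets containing $C$ form a neighbourhood base at $C$ if every open $G\supset C$ contains one of them. It suffices that each $C\in\mathcal C$ has a neighbourhood base in $S$ of size at most $\chi(T)\cdot\omega$. Indeed, given $x$, for each $m$ and each choice of $G_k$, $k\le m$, from such bases at $C_k(x)$, fix one admissible $U$ as in Lemma 10. There are at most $\chi(T)\cdot\omega$ of these. If $x\in\langle W\rangle$ with $W$ admissible and $W_k=S$ for $k>m$, then $C_k(x)\subset W_k$ by (9); choose $G_k\subset W_k$ for $k\le m$, and the corresponding $U$ satisfies $\langle U\rangle\subset\langle W\rangle$.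

For singletons the bases exist because $S$ is a subspace of a countable power of $T$. For the $J_n$ look at Cases D and E of Lemma 9. In Case D the set $U$ is determined by $V$ and $W$, and these may be taken from fixed neighbourhood bases of open sets at $1$ and at $0$ in $T$ (using only those $V$ with $0\notin V$, which makes $U$ open). In Case E the set $U$ is determined by $M\in\omega$ and by $V,W$, which may be taken from a fixed base at $0$. $\blacksquare$

**Theorem 12 (ZFC).** Every nonempty separable sequentially compact $T_3$ space $X$ is homeomorphic to a closed subspace of a separable sequentially compact $T_3$ $\mathbb R$-rigid space with more than one point. The same holds with "separable" deleted in both places.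

**Proof.** (Here $X$ is arbitrary, not the space of Section 5.) Let $T$ be as in Theorem 1, $x_0\in X$, and
$$T'=\{(t,x)\in T\times X:t=0\text{ or }x=x_0\}=(\{0\}\times X)\cup(T\times\{x_0\}).$$
$T'$ is closed in $T\times X$, hence $T_3$ and sequentially compact. It is separable if $X$ is, as a union of two separable subspaces. It contains $X\cong\{0\}\times X$ as a closed subspace. The points $(0,x_0)\ne(1,x_0)$ have equal values under every continuous real function on $T'$, since $T\times\{x_0\}\subset T'$. Apply Theorems 2 and 11(a) to $T'$ with these two points: $X$ is closed in $T'$, which is a closed subspace of the resulting $Y$, and $Y$ is sequentially compact as in Section 1, and separable if $X$ is. $\blacksquare$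

A space is **functionally Hausdorff** if any two distinct points are separated by a continuous real-valued function. Every Tychonoff space is; the space $T$ of Theorem 1 is not.

**Theorem 13.** Let $\mathcal K$ be a class of spaces closed under homeomorphisms, countable (including finite and empty) products, closed subspaces and $T_3$ continuous images. The following are equivalent:
(i) $\mathcal K$ contains a $T_3$ $\mathbb R$-rigid space with more than one point;
(ii) $\mathcal K$ contains a $T_3$ space that is not functionally Hausdorff;
(iii) every nonempty $T_3$ space in $\mathcal K$ is a closed subspace of a $T_3$ $\mathbb R$-rigid space in $\mathcal K$ with more than one point.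

**Proof.** (iii)$\Rightarrow$(i): apply (iii) to the one-point space, which is the empty product. (i)$\Rightarrow$(ii): two distinct points of an $\mathbb R$-rigid space are not separated by any continuous real function. (ii)$\Rightarrow$(iii): let $T\in\mathcal K$ be $T_3$ and not functionally Hausdorff, and call $0\ne1$ two points with $f(0)=f(1)$ for all continuous $f:T\to\mathbb R$. Let $X\in\mathcal K$ be nonempty and $T_3$. Form $T'$ as in the proof of Theorem 12; it is a closed subspace of $T\times X$, so $T'\in\mathcal K$, and it is $T_3$ and contains $X$ as a closed subspace. By Theorems 2 and 11(a) applied to $T'$ there is a $T_3$ $\mathbb R$-rigid space $Y$ with more than one point that contains $T'$, hence $X$, as a closed subspace. By Theorem 2, $Y$ is a $T_3$ continuous image of a closed subspace of $T'^{\,\omega}$, so $Y\in\mathcal K$. $\blacksquare$
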